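# Truth in all graphs and truth in the universe

## 1. Formulas with boundedly many nested modalities

A *graph* is a set of vertices with an irreflexive symmetric relation $\sim$. The empty graph is allowed. Write $G\sqsubseteq H$ when $G$ is an induced subgraph of $H$. We enlarge the first-order language $\mathcal L_\sim$ of graphs (with equality) by two operators and close under everything; the result is the language $\mathcal L^\Diamond_\sim$ of *modal graph theory*. At a graph $G$:

- $G\models\Diamond\varphi(a)$ if some graph $H$ with $G\sqsubseteq H$ has $H\models\varphi(a)$;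
- $G\models\Box\varphi(a)$ if every graph $H$ with $G\sqsubseteq H$ has $H\models\varphi(a)$.

Together with the usual atomic, Boolean and quantifier clauses, these are the *satisfaction clauses*. In the quantifier clause for $\exists v\,\varphi$ at $G$, the witness is a vertex of the current graph $G$. Formulas are hereditarily finite sets, and an assignment for $\varphi$ is a function on the finite set $\mathrm{Fv}(\varphi)$ of free variables; satisfaction at a larger assignment means satisfaction at its restriction.

Three small examples, for a vertex $g$ of $G$ as the value of $x$. The formula $\Diamond\exists y\,(y\sim x)$ always holds: add a neighbor. The formula $\Box\exists y\,(y\sim x)$ holds exactly when $g$ already has a neighbor in $G$, because $G\sqsubseteq G$ and edges persist to extensions. So at an isolated vertex $\Box\exists y\,(y\sim x)$ fails, but $\Diamond\Box\exists y\,(y\sim x)$ holds.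

We ask whether ZFC can *define* the class of all triples $(G,\varphi,a)$ with $G\models\varphi(a)$. There is an easy special case. The *modal depth* of a formula is the maximal nesting of $\Diamond,\Box$ in it.

**Proposition 1.1.** For each natural number $n$ of the metatheory there is a formula $\sigma_n(x)$, without parameters, such that ZFC proves: the class $S_n=\{x:\sigma_n(x)\}$ consists of triples $(G,\varphi,a)$ with $\varphi$ of modal depth at most $n$, and obeys all satisfaction clauses for formulas of modal depth at most $n$.

**Proof.** For $n=0$ this is Tarski's definition of truth in a set structure. Let $\sigma_0(x)$ say that $x=(G,\varphi,a)$ with $\varphi$ of depth $0$, and $e(\varphi,a)=1$, where $e$ is the unique $\{0,1\}$-valued function on pairs ($\psi$ a subformula of $\varphi$, $b$ an assignment for $\psi$ in $G$) that obeys the atomic, Boolean and quantifier clauses in $G$. This is a recursion on a set. Given $\sigma_n$, let $\sigma_{n+1}$ say the same for $\varphi$ of depth at most $n+1$, where $e$ must in addition satisfy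
$$e(\Diamond\psi,b)=1\iff\exists H\,(G\sqsubseteq H\wedge\sigma_n(H,\psi,b)),\qquad e(\Box\psi,b)=1\iff\forall H\,(G\sqsubseteq H\to\sigma_n(H,\psi,b)).$$
The pairs $(\Diamond\psi,b)$, $(\Box\psi,b)$ that receive the value $1$ form a set by separation, and the rest is again a recursion on a set. Finally, $S_n$ and $S_{n+1}$ agree on formulas of depth at most $n$, by induction on $n$: both are computed in $G$ by the same recursion, and at $\Diamond\psi,\Box\psi$ of depth at most $n$ they consult $S_{n-1}$ and $S_n$ at $\psi$ of depth at most $n-1$, where these agree. So the modal clauses hold for $S_{n+1}$: the class $S_n$ consulted at $\psi$ may be replaced by $S_{n+1}$. $\square$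

What changes when all depths are wanted at once? In $\sigma_{n+1}$ the formula $\sigma_n$ is literally written inside, under a quantifier over *all* graphs; the formulas grow and the construction gives no single one. A recursion on $n$ inside ZFC would, at the step for $G$, consult the proper class of all $H\sqsupseteq G$, so the recursion is not set-like. In stronger class theories one can prove that it has a solution: Kelley–Morse set theory, or Gödel–Bernays set theory with elementary transfinite recursion ETR, or even just $\mathrm{ETR}_\omega$. The question, from Joel David Hamkins and Wojciech Aleksander Wołoszyn, "Modal model theory", arXiv:2009.09394 (2020), is what happens in ZFC.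

One hopes for a collapse. If the truth of $\Diamond\psi$ at $G$ depended only on small pieces of $G$, a set of data would suffice. At the first level this works.

**Proposition 1.2.** If $\psi$ is first-order, then $G\models\Diamond\psi(a)$ if and only if $K\models\Diamond\psi(a)$ for every finite induced subgraph $K$ of $G$ with $\mathrm{ran}(a)\subseteq K$.

**Proof.** An extension of $G$ is an extension of $K$, which gives one direction. For the other, if $G=\emptyset$ take $K=G$. Otherwise consider, with a constant for each vertex of $G$, the graph axioms, all true statements $g\sim g'$, $g\not\sim g'$, $g\ne g'$ about vertices of $G$, and $\psi(a)$. Finitely many of these mention finitely many vertices; let $K$ consist of these and of $\mathrm{ran}(a)$. An extension of $K$ satisfying $\psi(a)$ is a model of that finite part. By compactness the whole has a model, which contains a copy of $G$ as an induced subgraph; rename vertices. $\square$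

The argument stops at the word "compactness": if $\psi$ contains a modality, the compactness theorem does not apply to it. Example 6.2 below shows that the statement itself fails for a $\psi$ of modal depth $1$. One may still ask for a larger cardinal $\kappa$ in place of "finite", and Section 10 does that with a large cardinal. In ZFC alone the opposite will come out: the levels really climb, as the levels of truth in $(V,\in)$ do.

## 2. The theorems about definable satisfaction

For a formula $\sigma(p,x)$ of set theory, let $\mathrm{Ob}_\sigma(p)$ be the first-order statement "$\{x:\sigma(p,x)\}$ obeys all satisfaction clauses at every graph". The precise question is whether there is a $\sigma$ such that ZFC proves $\exists p\,\mathrm{Ob}_\sigma(p)$. The answer is no if ZFC is consistent (otherwise ZFC proves everything).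

**Definition.** NM is the statement "there is no measurable cardinal": no uncountable $\kappa$ carries a $\kappa$-complete nonprincipal ultrafilter. A *truth predicate* is a class $\mathrm{Tr}$ of pairs $(\varphi,a)$ with $a:\mathrm{Fv}(\varphi)\to V$, obeying the Tarski clauses for $(V,\in)$ for all formulas $\varphi$ of set theory. A cardinal $\mu$ is *Vopěnka* if it is inaccessible and for every sequence $\langle M_\alpha:\alpha<\mu\rangle$ of pairwise distinct structures in $V_\mu$ of the same finite signature there are $\alpha\neq\beta$ and an elementary embedding $M_\alpha\to M_\beta$.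

Formulas of set theory are built with $\neg,\wedge,\exists$ from variables $v_0,v_1,\dots$; other connectives and $\forall$ are abbreviations.

**Theorem 1** (ZFC+NM; a scheme in $\sigma$). If $S=\{x:\sigma(p,x)\}$ obeys the satisfaction clauses, then there is a truth predicate for $(V,\in)$ definable from $S$.

**Theorem 2.** For every $\sigma$, ZFC+NM proves $\neg\exists p\,\mathrm{Ob}_\sigma(p)$. Hence, if ZFC is consistent, then for no $\sigma$ does ZFC prove $\exists p\,\mathrm{Ob}_\sigma(p)$.

**Theorem 3.** (a) There is a recursive map $\theta\mapsto\theta^+$ from sentences of set theory to modal sentences such that, for every $\theta$, ZFC+NM proves $\theta\leftrightarrow(\emptyset\models\theta^+)$. So in any model $W$ of ZFC+NM, the theory of $W$ and the modal theory of the empty graph in $W$ (standard sentences) are many-one equivalent. (b) GBC+NM proves: a satisfaction class for modal graph theory exists if and only if a truth predicate for $(V,\in)$ exists.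

**Theorem 4.** There is a formula $\sigma$ such that if $\mu$ is a Vopěnka cardinal, then $V_\mu\models\mathrm{ZFC}+\exists p\,\mathrm{Ob}_\sigma(p)$; moreover in $V_\mu$ the satisfaction class is definable without parameters. So if ZFC + "there is a Vopěnka cardinal" is consistent, then $\exists p\,\mathrm{Ob}_\sigma(p)$ is independent of ZFC.

So the hypothesis NM cannot simply be dropped. The exact large-cardinal threshold between the two situations is not determined here.

*Conventions for Sections 3 to 8.* $S$ is a fixed class obeying the clauses, defined from a set parameter (or, for Theorem 3(b), a class in GBC), and $H\models\varphi$ means membership in $S$. For first-order $\varphi$ this is ordinary satisfaction in the set $H$, by induction on $\varphi$. Inductions are over $\omega$, for classes first-order definable from $S$. New vertices can always be chosen fresh.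

## 3. Coloring a relational structure into a graph

The plan is to let graphs code sets and let $\Diamond$ play the role of "there is a set". First we need codes of arbitrary structures, and a code must behave well when the graph is extended. The difficulty is that "$R$ fails" should survive extension just as "$R$ holds" does. So both get witnesses.

Let $L$ be a finite relational signature. For each $R\in L$ let $\bar R$ be a new symbol of the same arity, and let $L^\pm=\{R,\bar R:R\in L\}$. The finite set $\mathrm{Col}$ of *colors* consists of $u$ and all $(Q,i)$ with $Q\in L^\pm$, $1\le i\le\mathrm{ar}(Q)$. Let $\bar c=(c_\ell)_{\ell\in\mathrm{Col}}$ be variables, called *labels*. Put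
$$\mathrm{col}_\ell(v):\quad v\sim c_\ell\wedge\bigwedge_{m\ne \ell}v\not\sim c_m,$$
$$Q_c(x_1,\dots,x_r):\quad \bigwedge_i\mathrm{col}_u(x_i)\wedge\exists u_1\dots u_r\Big[\bigwedge_i(\mathrm{col}_{(Q,i)}(u_i)\wedge u_i\sim x_i)\wedge\bigwedge_{i<r}u_i\sim u_{i+1}\Big].$$

**Definition.** $\mathrm{Code}(\bar c)$ says: the labels are distinct and pairwise non-adjacent, and for each $R\in L$ and each tuple of $u$-colored vertices, exactly one of $R_c,\bar R_c$ holds of it. If $H\models\mathrm{Code}(\bar c)$, then $M_c^H$ is the $L$-structure on the $u$-colored vertices with the relations $R_c$.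

Under $\mathrm{Code}(\bar c)$ a label is adjacent to no label, so it has no color and is not an element of $M^H_c$.

**Fact 3.1.** If $H\sqsubseteq H'$ both satisfy $\mathrm{Code}(\bar c)$, then $M_c^H$ is a substructure of $M_c^{H'}$.

**Proof.** Colors are quantifier-free, and $Q_c$ is existential, so $Q_c^H(\bar x)$ implies $Q_c^{H'}(\bar x)$. If $R_c^H(\bar x)$ fails, then $\bar R_c^H(\bar x)$, so $\bar R_c^{H'}(\bar x)$, so $R_c^{H'}(\bar x)$ fails. $\square$

**Fact 3.2.** Call $H'\sqsupseteq H$ *$\bar c$-neutral* over $H$ if no vertex of $H'\setminus H$ is adjacent to a label of $\bar c$. Then $\mathrm{Code}(\bar c)$ holds in $H'$ if and only if it holds in $H$, and in that case $M_c^{H'}=M_c^H$.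

**Proof.** The new vertices have no color, so they are neither elements of the coded structure nor witnesses in any $Q_c$. $\square$

**Fact 3.3.** For every $L$-structure $\mathfrak M$ and graph $H$ there are $H'\sqsupseteq H$, with no new vertex adjacent to an old one, and $\bar c$ in $H'\setminus H$ such that $H'\models\mathrm{Code}(\bar c)$ and $M_c^{H'}\cong\mathfrak M$.

**Proof.** Add the labels, and a vertex for each element of $\mathfrak M$, adjacent to $c_u$. Interpret $\bar R$ as the complement of $R$. For each $Q\in L^\pm$ and each $\bar y\in Q$ add a path of new vertices $u_1\sim\dots\sim u_r$ with $u_i\sim c_{(Q,i)}$ and $u_i\sim y_i$. Add no other edges. Labels and old vertices have no color. It remains to see that $Q_c(\bar x)$ holds only for $\bar x\in Q$. Let $u_1,\dots,u_r$ witness $Q_c(\bar x)$. Then $u_1$ is $(Q,1)$-colored, so it belongs to the path of some $\bar y\in Q$. Inductively $u_{i+1}$ is the only $(Q,i+1)$-colored neighbor of $u_i$, and it is on the same path. The only $u$-colored neighbor of $u_i$ is $y_i$. So $\bar x=\bar y$. $\square$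

For $H=\emptyset$ call the resulting graph $\Gamma(\mathfrak M)$. If $\mathfrak M_0\subseteq\mathfrak M_1$ is a substructure, then $\Gamma(\mathfrak M_0)\sqsubseteq\Gamma(\mathfrak M_1)$, since the paths for tuples from $\mathfrak M_0$ are the same in both.

For example, let $L=\{E\}$ with $E$ binary, and let $\mathfrak M=\{0,1\}$ with $0\mathrel E1$ only. There are $5$ labels, $2$ element vertices, one path for $E(0,1)$ and three for $\bar E(0,0),\bar E(1,0),\bar E(1,1)$, with two vertices each. So $\Gamma(\mathfrak M)$ has $15$ vertices.

## 4. A code can move

Here is the sensible first plan. Code a set $a$ by a graph that codes $(t,\in)$ for a transitive set $t\ni a$, together with the vertex for $a$. Translate "there is a set $b$" by $\Diamond$ "there is a second code, containing a copy of the first, with a vertex for $b$".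

The plan breaks because the graph that witnesses $\Diamond$ may tamper with the first code. Take the example above, coding $(\{0,1\},\in)$, where the vertex $1$ denotes $\{\emptyset\}$. Extend the graph by a new $u$-colored vertex $z$, a path for $E(z,0)$, and paths for $\bar E(z,z),\bar E(0,z),\bar E(z,1),\bar E(1,z)$. The larger graph still satisfies $\mathrm{Code}(\bar c)$, and the coded structure $z\mathrel E0\mathrel E1$ is still well-founded and extensional. But the Mostowski collapse sends $z\mapsto\emptyset$, $0\mapsto\{\emptyset\}$, $1\mapsto\{\{\emptyset\}\}$. The vertex $1$ now denotes $\{\{\emptyset\}\}$. A formula evaluated in the extension cannot tell which vertices are old.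

So the coded structure must be of a kind that cannot grow while a certain formula stays true. A first-order condition on the structure cannot do this for an infinite $M$: by compactness $M$ has a proper elementary extension, which satisfies the same sentences. The condition has to be modal.

What can modalities force? A $\neg\Diamond$ can force a sort $N$ to be really $\omega$ (Section 6), and a $\Box$ can force a sort $F$ to contain really all functions $X\to N$. Suppose both are in force and a new point $x^*$ is added to $X$ while $N$ stays $\omega$. Then $x^*$ assigns to every function $f:X\to\omega$ a value $f(x^*)\in\omega$. Such a simultaneous evaluation of all $\omega$-valued functions at a point that is not there is an $\omega_1$-complete nonprincipal ultrafilter on $X$. If there are no measurable cardinals, that is impossible, and the code is frozen. This is the main idea.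

## 5. Complete structures, and the ultrafilter left by a new point

From now on let $L$ have unary $X,N,F,Z$ (points, numbers, functions, zero); binary $E,\mathrm{Suc},I$; ternary $\mathrm{Val}$; and 4-ary $C$. Let $T$ be the conjunction of the following first-order sentences, where "$f(x)=n$" means $\mathrm{Val}(f,x,n)$ and "$0$" is the element of $Z$.

- (T1) $X,N,F$ partition the universe.
- (T2) $Z$ is a singleton $\{0\}\subseteq N$; $\mathrm{Suc}$ is the graph of an injective function $N\to N$ omitting $0$.
- (T3) $\mathrm{Val}\subseteq F\times X\times N$, and for all $f\in F$, $x\in X$ there is exactly one $n$ with $f(x)=n$.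
- (T4) If $f\ne g$ in $F$, then $f(x)\neq g(x)$ for some $x\in X$.
- (T5) $C(f,g,m,n)\leftrightarrow\exists x\,(f(x)=m\wedge g(x)=n)$.
- (T6) For each $y\in X$ there is $f\in F$ with $I(y,f)$; and $I(y,f)$ implies $y\in X$, $f\in F$ and $\forall x\in X\,(f(x)=f(y)\to x=y)$.
- (T7) $E\subseteq X\times X$, and elements of $X$ with the same $E$-predecessors are equal.
- (T8) For $f\in F$: if $f(x)=0$ for some $x$, then there is $x$ with $f(x)=0$ and $f(y)\ne0$ for all $y\mathrel Ex$.

The relations $C$ and $I$ look redundant. They are there because only atomic facts and their negations pass between a substructure and the larger structure; $C$ and $I$ turn two quantified facts into atomic ones.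

**Definition.** $M\models T$ is *standard* if every element of $N$ is reachable from $0$ by finitely many $\mathrm{Suc}$-steps (so $N\cong\omega$). It is *complete* if it is standard and every function $X\to N$ is $x\mapsto f(x)$ for some $f\in F$.

If $M$ is complete, then $E$ is well-founded by (T8), since every subset of $X$ is the zero set of some $f\in F$. With (T7), $(X,E)$ has an injective Mostowski collapse $\pi_M$ onto a transitive set.

For each transitive set $t$ there is a complete structure with $(X,E)\cong(t,\in)$: take $X=t$, $N=\omega$, $F={}^t\omega$ (made disjoint), $\mathrm{Val}$ evaluation, $C$ as in (T5), and $I(y,f)$ if and only if $f=1_{\{y\}}$. Here (T7) holds because $t$ is transitive, (T8) by foundation, and (T6) because $1_{\{y\}}$ takes the value $1$ only at $y$. This includes $t=\emptyset$, where $F$ has one element, the empty function.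

Try $t=\{0\}$ by hand. Suppose a standard $M'\models T$ extends this $M$ and has a new point $x^*$; granting that $M'$ has no new numbers, $f(x^*)$ is a number $n$ of $M$. Then $C(f,f,n,n)$ holds in $M'$, hence in $M$, so $f(0)=n$, as $0$ is the only point of $M$. So every $f\in F$ has $f(x^*)=f(0)$. Take $f=1_{\{0\}}$: $I(0,f)$ holds in $M'$, so (T6) in $M'$ gives $x^*=0$, a contradiction. The general proof has the same shape.

**Lemma 5.1.** If some set $X$ carries an $\omega_1$-complete nonprincipal ultrafilter $U$, there is a measurable cardinal.

**Proof.** Let $\kappa$ be the least cardinality of a partition of $X$ into nonempty sets not in $U$; it exists, since the singletons form such a partition. It is uncountable: for a countable partition the complements of the pieces would be in $U$ with empty intersection. Let $h:X\to\kappa$ send each point to the index of its piece in such a partition, and let $W=\{B\subseteq\kappa:h^{-1}[B]\in U\}$. This is an ultrafilter, nonprincipal since $h^{-1}[\{\xi\}]\notin U$. Suppose $W$ is not $\kappa$-complete. Then fewer than $\kappa$ sets outside $W$ have a union in $W$. Take $h$-preimages, make them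 disjoint by shrinking (subsets of sets outside $U$ are outside $U$), add the complement of the union (also outside $U$), and drop empty pieces. This is a partition of $X$ into fewer than $\kappa$ sets not in $U$, a contradiction. $\square$

**Lemma 5.2 (NM).** If $M$ is complete, $M\subseteq M'$ is a substructure, and $M'\models T$ is standard, then $M'=M$.

**Proof.** Write $X',N',F'$ for the sorts of $M'$.

**Step 1: no new numbers, $N'=N$.** The zeros agree, since $Z$ is a singleton in both. $\mathrm{Suc}^{M'}$ is a function extending the total function $\mathrm{Suc}^M$ on $N$. So the elements reachable from $0$ in $M'$ are those reachable in $M$, and all of $N'$ is reachable in $M'$. Identify $N$ with $\omega$ and, by completeness and (T4), $F$ with ${}^X\omega$.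

**Step 2: a new point gives an ultrafilter.** Suppose $x^*\in X'\setminus X$. For $f\in F$ let $v(f)\in N'=\omega$ be the value $f(x^*)$ in $M'$. Then for all $f,g\in F$
$$\text{there is }y\in X\text{ with }f(y)=v(f)\text{ and }g(y)=v(g). \tag{P}$$
Indeed $C(f,g,v(f),v(g))$ holds in $M'$ by (T5). All four entries lie in $M$, so it holds in $M$, and (T5) in $M$ gives $y$. (If $X=\emptyset$ this is already a contradiction, as $F$ is nonempty.)

Let $U=\{A\subseteq X:v(1_A)=1\}$. By (P), $v(1_A)\in\{0,1\}$. Apply (P) as follows.

- To $1_X$, and to $1_\emptyset$: $X\in U$ and $\emptyset\notin U$.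
- To $1_A,1_{X\setminus A}$: exactly one of $A,X\setminus A$ is in $U$.
- To $1_A,1_B$ with $A\subseteq B$: if $A\in U$, the $y$ obtained is in $A\subseteq B$, so $v(1_B)=1$. Thus $U$ is upward closed.
- To $f:X\to\omega$ and $1_A$ with $A=f^{-1}(v(f))$: the $y$ obtained has $f(y)=v(f)$, so $y\in A$ and $v(1_A)=1$. Thus $f^{-1}(v(f))\in U$.

Let $A_k\in U$ for $k<\omega$. Put $f(y)=0$ if $y\in\bigcap_kA_k$ and $f(y)=1+\min\{k:y\notin A_k\}$ otherwise. With $m=v(f)$ we have $f^{-1}(m)\in U$. If $m\ge1$, then $f^{-1}(m)\subseteq X\setminus A_{m-1}$, so $X\setminus A_{m-1}\in U$, contradicting $A_{m-1}\in U$. So $m=0$ and $\bigcap_kA_k\in U$. Hence $U$ is an $\omega_1$-complete ultrafilter.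

**Step 3: the ultrafilter is nonprincipal.** Suppose $\{y\}\in U$ with $y\in X$. Pick $f\in F$ with $I(y,f)$ in $M$. Property (P) for $f$ and $1_{\{y\}}$ gives $v(f)=f(y)$, that is, $f(x^*)=f(y)$ in $M'$. Since $I(y,f)$ holds in $M'$, (T6) in $M'$ gives $x^*=y\in X$, a contradiction. So $U$ is nonprincipal, and Lemma 5.1 contradicts NM. Hence $X'=X$.

**Step 4: no new functions, $F'=F$.** Each $f\in F'$ gives a function $X\to N$, which by completeness is also given by some $g\in F$. By (T4) in $M'$, $f=g$. By (T1), $M'=M$. $\square$

NM is really used here. Suppose $\kappa$ is measurable, with $U$ a $\kappa$-complete nonprincipal ultrafilter on $\kappa$, and let $M$ be the complete structure for $t=\kappa$. By Łoś's theorem $M$ embeds elementarily in $M'=M^\kappa/U$ by constant functions, and $M'\models T$. A function $\kappa\to N$ is constant on a set in $U$ by $\omega_1$-completeness, so $N'=N$ and $M'$ is standard. But the class of the identity function is a point of $X'$ that differs from every constant, as singletons are not in $U$. So the conclusion of Lemma 5.2 fails.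

## 6. Completeness in terms of diamonds and boxes

Let $T(\bar c)$ be $\mathrm{Code}(\bar c)$ together with $T$ for $M_c$; it is first-order. Both remaining parts of "complete" are second-order statements about $M_c$. We let new vertices stand for sets and functions: a vertex $q$ stands for the set of its neighbors.
$$\mathrm{Std}(\bar c):\quad\forall z\forall n\Big[Z_c(z)\wedge N_c(n)\to\neg\Diamond\exists q\big(q\sim z\wedge q\not\sim n\wedge\forall x\forall y(\mathrm{Suc}_c(x,y)\wedge q\sim x\to q\sim y)\big)\Big].$$

**Lemma 6.1.** If $H\models T(\bar c)$, then $H\models\mathrm{Std}(\bar c)$ if and only if $M_c^H$ is standard. This uses only $\mathrm{Code}(\bar c)$ and (T2).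

**Proof.** Suppose $n$ is reachable via $z=n_0,\dots,n_k=n$. The existential facts $\mathrm{Suc}_c(n_i,n_{i+1})$ persist to every $H'\sqsupseteq H$, whatever else happens there. So a $q$ with $q\sim z$ and the closure property has $q\sim n$, and no $q$ as described exists. Conversely, if $n\in N$ is unreachable, add one vertex $q$ adjacent exactly to the reachable elements of $N$. These are not labels, so the extension is $\bar c$-neutral and $\mathrm{Suc}_c$ is unchanged by Fact 3.2. Now $q\sim z$, $q\not\sim n$, and the neighbors of $q$ are closed under $\mathrm{Suc}_c$, so $\mathrm{Std}$ fails. $\square$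

**Example 6.2** (Proposition 1.2 fails for one more modality). Let $\psi(\bar c)$ be $\mathrm{Code}(\bar c)$, (T2) for $M_c$, and $\mathrm{Std}(\bar c)$. Let $\mathfrak M$ have $N=\omega\sqcup\mathbb Z$ with $\mathrm{Suc}$ the usual successor on both parts, $Z=\{0\}$ with $0\in\omega$, and all other relations empty; let $G=\Gamma(\mathfrak M)$. If $H\sqsupseteq G$ satisfied $\psi(\bar c)$, then $M_c^H\supseteq\mathfrak M$ would be standard with $N\cong\omega$, but an element of the $\mathbb Z$-part has infinitely many iterated predecessors, already in $\mathfrak M$. So $G\not\models\Diamond\psi(\bar c)$. Now let $K\sqsubseteq G$ be finite, containing the labels. Then $K\sqsubseteq\Gamma(\mathfrak M_0)$ for a finite substructure $\mathfrak M_0\ni 0$ of $\mathfrak M$: take all elements whose vertices, or one of whose paths, meet $K$. Keep the $\omega$-part of $\mathfrak M_0$ in place and shift its $\mathbb Z$-part by a large integer, leaving a gap. This embeds $\mathfrak M_0$ as a substructure in $\mathfrak M_1$ with $N=\omega$, $\mathrm{Suc}$ the usual successor, $Z=\{0\}$. So, up to isomorphism, $K\sqsubseteq\Gamma(\mathfrak M_0)\sqsubseteq\Gamma(\mathfrak M_1)$,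 and $\Gamma(\mathfrak M_1)\models\psi(\bar c)$ by Lemma 6.1. Hence $K\models\Diamond\psi(\bar c)$.

Next we say that all functions are present. Let $\rho_q(x,n)$ be $\exists w(w\sim q\wedge w\sim x\wedge w\sim n)$: the vertex $q$ stands for a set of pairs, each pair held together by a vertex $w$. Put
$$\mathrm{Full}(\bar c):\quad\Box\Big[T(\bar c)\wedge\mathrm{Std}(\bar c)\to\forall q\Big(\forall x\big(X_c(x)\to\exists!n(N_c(n)\wedge\rho_q(x,n))\big)\to$$
$$\exists f\big(F_c(f)\wedge\forall x\forall n(X_c(x)\wedge N_c(n)\to(\mathrm{Val}_c(f,x,n)\leftrightarrow\rho_q(x,n)))\big)\Big)\Big],$$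
$$\mathrm{Good}(\bar c):=T(\bar c)\wedge\mathrm{Std}(\bar c)\wedge\mathrm{Full}(\bar c).$$

The box looks at all extensions, including those that enlarge $M_c$. One might fear that $\mathrm{Full}$ is therefore too strong to hold of any code. Lemma 5.2 says that the extensions it really tests, those satisfying $T(\bar c)\wedge\mathrm{Std}(\bar c)$, do not enlarge a complete $M_c$.

**Lemma 6.3 (NM).** $H\models\mathrm{Good}(\bar c)$ if and only if $H\models\mathrm{Code}(\bar c)$ and $M_c^H$ is complete. If $H\models\mathrm{Good}(\bar c)$, $H\sqsubseteq H'$ and $H'\models\mathrm{Good}(\bar c)$, then $M_c^{H'}=M_c^H$.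

**Proof.** Let $H\models\mathrm{Code}(\bar c)$ with $M_c^H$ complete. Then $T(\bar c)$ holds, and $\mathrm{Std}(\bar c)$ by Lemma 6.1. Let $H'\sqsupseteq H$ satisfy $T(\bar c)\wedge\mathrm{Std}(\bar c)$. Then $M_c^{H'}\models T$ is standard by Lemma 6.1, it contains $M_c^H$ as a substructure by Fact 3.1, so $M_c^{H'}=M_c^H$ by Lemma 5.2. It is complete, so every function coded by a $q$ is represented. Hence $\mathrm{Full}(\bar c)$ holds in $H$.

Conversely let $H\models\mathrm{Good}(\bar c)$. Then $M_c^H\models T$ is standard. Suppose some $g:X\to N$ is not represented. Add a vertex $q$ and vertices $w_x$ $(x\in X)$ with $w_x\sim q,\,x,\,g(x)$ and no other new edges. This is $\bar c$-neutral, so $M_c$ is unchanged, and $T(\bar c),\mathrm{Std}(\bar c)$ still hold by Fact 3.2 and Lemma 6.1. The neighbors of $q$ are the $w_x$; as $X\cap N=\emptyset$, the relation $\rho_q$ on $X\times N$ is exactly $g$. It is not represented, contradicting $\mathrm{Full}(\bar c)$ in $H$.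

The last claim follows from the first, with Fact 3.1 and Lemma 5.2. $\square$

## 7. A set quantifier becomes a diamond

A frozen code of $(t,\in)$ has no room for sets outside $t$. So for each quantifier we pass to a second code with larger $t$, and must say in the graph that the old parameters and the new ones are the same sets.

For labels $\bar c,\bar d$ let $x\approx_ey$ be $X_c(x)\wedge X_d(y)\wedge\exists w(w\sim e\wedge w\sim x\wedge w\sim y)$. Let $\mathrm{Bis}(\bar c,\bar d,e)$ say: whenever $x\approx_ey$, for each $x_1\mathrel{E_c}x$ there is $y_1\mathrel{E_d}y$ with $x_1\approx_ey_1$, and for each $y_1\mathrel{E_d}y$ there is $x_1\mathrel{E_c}x$ with $x_1\approx_ey_1$. Let $\pi_c$ be the Mostowski collapse of $(X_c,E_c)$ when $M_c$ is complete.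

**Fact 7.1.** If $M_c,M_d$ are complete and $\mathrm{Bis}(\bar c,\bar d,e)$ holds, then $x\approx_ey$ implies $\pi_c(x)=\pi_d(y)$.

**Proof.** By induction on the well-founded $E_c$. Each element of $\pi_c(x)$ is $\pi_c(x_1)$ with $x_1\mathrel{E_c}x$; it equals some $\pi_d(y_1)$ with $y_1\mathrel{E_d}y$, an element of $\pi_d(y)$. The second half of $\mathrm{Bis}$ gives the other inclusion. $\square$

**Definition (translation).** For $k\in\omega$ fix label tuples $\bar c^k$ and variables $e^k$, $x^k_j$ $(j\in\omega)$, all distinct and distinct from the bound variables of the formulas above. For every formula $\varphi$ of set theory and every $k$ define a modal formula $\varphi^k$ with free variables among $\bar c^k$ and the $x^k_j$ with $v_j\in\mathrm{Fv}(\varphi)$: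

- $(v_i\in v_j)^k:=E_{c^k}(x^k_i,x^k_j)$, $(v_i=v_j)^k:=(x_i^k=x_j^k)$, $(\neg\varphi)^k:=\neg\varphi^k$, $(\varphi\wedge\chi)^k:=\varphi^k\wedge\chi^k$;
- with $J=\{j:v_j\in\mathrm{Fv}(\exists v_i\varphi)\}$ (so $i\notin J$), $(\exists v_i\,\varphi)^k$ is
$$\Diamond\,\exists\bar c^{k+1}\,\exists e^{k+1}\,\exists(x_j^{k+1})_{j\in J\cup\{i\}}\Big[\mathrm{Good}(\bar c^k)\wedge\mathrm{Good}(\bar c^{k+1})\wedge\mathrm{Bis}(\bar c^k,\bar c^{k+1},e^{k+1})\wedge$$
$$\bigwedge_{j\in J}x_j^k\approx_{e^{k+1}}x_j^{k+1}\wedge X_{c^{k+1}}(x_i^{k+1})\wedge\varphi^{k+1}\Big].$$

For instance, $(\exists v_1\,v_0\in v_1)^1$ says: in some extension the code $\bar c^1$ is still good, and there are another good code $\bar c^2$, a bisimulation $e^2$ carrying $x_0^1$ to $x_0^2$, and a point $x_1^2$ with $E_{c^2}(x_0^2,x_1^2)$. Each nested quantifier adds a diamond, so the bounded depth of Proposition 1.1 is used up.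

**Definition.** Let $J\subseteq\omega$ be finite and $a=(a_j)_{j\in J}$ a family of sets. A *code* of $a$ is $(H,\bar c,\bar x)$ with $H\models\mathrm{Code}(\bar c)$, $M_c^H$ complete, $\bar x=(x_j)_{j\in J}$, $x_j\in X_c$ and $\pi_c(x_j)=a_j$.

By Fact 3.3 and Section 5, every $a$ has a code: take a transitive $t\supseteq\{a_j:j\in J\}$. Restricting a code to $J_0\subseteq J$ gives a code of $a{\restriction}J_0$. We write $H\models\varphi^k(\bar c,\bar x)$ for satisfaction under $\bar c^k\mapsto\bar c$, $x_j^k\mapsto x_j$, and identify assignments on $\{v_j:j\in J\}$ with families indexed by $J$.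

**Proposition 7.2 (NM).** For all $\varphi$ and $a:\mathrm{Fv}(\varphi)\to V$, the truth value of $H\models\varphi^k(\bar c,\bar x)$ is the same for all $k\in\omega$ and all codes $(H,\bar c,\bar x)$ of $a$. Let $\mathrm{Tr}(\varphi,a)$ be this common value; then $\mathrm{Tr}$ obeys Tarski's clauses.

**Proof.** Induction on $\varphi$; the statement about $\varphi$ is about all $k$, all $a$ and all codes.

**Step 1: atomic and Boolean formulas.** Since $\pi_c$ is an isomorphism onto a transitive set with $\in$, $E_c(x_i,x_j)$ holds if and only if $a_i\in a_j$, and $x_i=x_j$ if and only if $a_i=a_j$. The cases $\neg,\wedge$ are immediate; for $\wedge$ restrict codes to the free variables of each conjunct.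

For $\exists v_i\,\varphi$, with $J$ as above, it suffices to show for every $k$ and every code $(H,\bar c,\bar x)$ of $a=(a_j)_{j\in J}$:
$$H\models(\exists v_i\varphi)^k(\bar c,\bar x)\iff\text{there is }b\text{ with }\mathrm{Tr}(\varphi,a\cup\{(v_i,b)\}), \tag{1}$$
where the assignment on the right is restricted to $\mathrm{Fv}(\varphi)$. The right side depends on neither $k$ nor the code, and (1) is then Tarski's clause as well.

**Step 2: a witnessing extension produces a set $b$.** Let $H'\sqsupseteq H$ and witnesses $\bar d,e,(x_j')_{j\in J\cup\{i\}}$ be given. $\mathrm{Good}(\bar c)$ holds in $H$ by Lemma 6.3, as $M_c^H$ is complete, and in $H'$ by the formula. So $M_c^{H'}=M_c^H$ by Lemma 6.3, and $\pi_c$ is the same in both: the code has not moved. Also $M_d^{H'}$ is complete. By Fact 7.1, $\pi_d(x_j')=\pi_c(x_j)=a_j$ for $j\in J$. So $(H',\bar d,\bar x')$ is a code of $a\cup\{(v_i,b)\}$ with $b=\pi_d(x_i')$. Since $H'\models\varphi^{k+1}(\bar d,\bar x')$, the induction hypothesis gives $\mathrm{Tr}(\varphi,a\cup\{(v_i,b)\})$.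

**Step 3: a set $b$ produces a witnessing extension.** Let $\mathrm{Tr}(\varphi,a\cup\{(v_i,b)\})$, and let $t\supseteq\pi_c[X_c]\cup\{b\}$ be transitive. By Fact 3.3 choose $H_1\sqsupseteq H$, with no new vertex adjacent to an old one, and labels $\bar d$ in $H_1\setminus H$ coding a complete structure with $(X_d,E_d)\cong(t,\in)$. For $s\in t$ let $\hat s\in X_d$ be the vertex with $\pi_d(\hat s)=s$. Let $H'$ add to $H_1$ a vertex $e$ and vertices $w_x$ $(x\in X_c)$ with $w_x\sim e,\ x,\ \widehat{\pi_c(x)}$ and no other new edges.

The vertices $x$ and $\widehat{\pi_c(x)}$ are not labels. So $H'$ is $\bar c$-neutral over $H$ and $\bar d$-neutral over $H_1$. Hence $M_c,M_d$ are unchanged and complete, and both codes are good in $H'$ by Lemma 6.3. Vertices of $H$ have no $\bar d$-color, and vertices of $H'\setminus H$ have no $\bar c$-color. The neighbors of $e$ are the $w_x$; the only neighbor of $w_x$ in $X_c$ is $x$, and the only one in $X_d$ is $\widehat{\pi_c(x)}$. So $\approx_e$ is exactly $\{(x,\widehat{\pi_c(x)}):x\in X_c\}$. It satisfies $\mathrm{Bis}$ because $\pi_c(x)=\{\pi_c(x_1):x_1\mathrel{E_c}x\}$ and $\hat s\mathrel{E_d}\widehat{s'}$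 if and only if $s\in s'$. Put $x_j'=\hat a_j$ for $j\in J$ and $x_i'=\hat b$. Then $(H',\bar d,\bar x')$ is a code of $a\cup\{(v_i,b)\}$, so $H'\models\varphi^{k+1}(\bar d,\bar x')$ by the induction hypothesis. Hence $H\models(\exists v_i\varphi)^k(\bar c,\bar x)$. $\square$

## 8. From graphs to the universe: proofs of Theorems 1, 2 and 3

**Proof of Theorem 1.** Proposition 7.2 gives a truth predicate $\mathrm{Tr}$ that is definable from $S$. The induction is legitimate because the class of $\varphi$ satisfying the claim is definable from $S$. $\square$

**Proof of Theorem 2.** This is Tarski's diagonal argument, with care for the parameter. Let $\tau(p,e,a)$ say: "$e$ is a formula of set theory with $v_0$ as its only free variable, and some code $(H,\bar c,x)$ of $(v_0\mapsto a)$ satisfies $e^0$ at $(\bar c,x)$ according to $\{y:\sigma(p,y)\}$". Work in ZFC+NM and suppose $\mathrm{Ob}_\sigma(p)$. By Proposition 7.2 and induction in the metatheory along the Tarski clauses, for each formula $\psi(v_0)$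
$$\tau(p,\ulcorner\psi\urcorner,a)\leftrightarrow\psi(a)\quad\text{for all }a. \tag{2}$$
Let $\psi(v_0)$ be $\exists e\,\exists p'\,(v_0=\langle e,p'\rangle\wedge\neg\tau(p',e,v_0))$ and $a=\langle\ulcorner\psi\urcorner,p\rangle$. Then $\psi(a)\leftrightarrow\neg\tau(p,\ulcorner\psi\urcorner,a)\leftrightarrow\neg\psi(a)$, the second step by (2): a contradiction. So ZFC+NM proves $\neg\exists p\,\mathrm{Ob}_\sigma(p)$.

If ZFC proved $\exists p\,\mathrm{Ob}_\sigma(p)$, then ZFC+NM would be inconsistent. But $\mathrm{Con}(\mathrm{ZFC})$ implies $\mathrm{Con}(\mathrm{ZFC}+V{=}L)$ (Gödel), and $V=L$ implies NM (Scott 1961). $\square$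

**Unfolding.** For Theorem 3 we also go from modal formulas back to set theory. Let the modal variables be $w_0,w_1,\dots$. Let $v_0$ stand for the current graph, $v_1$ be an auxiliary variable, and $v_{j+2}$ stand for $w_j$. Define $\varphi^u$ recursively: $(w_i\sim w_j)^u$ says that $v_{i+2}$ and $v_{j+2}$ are adjacent in the graph $v_0$; $(w_i=w_j)^u$ is $v_{i+2}=v_{j+2}$; Boolean connectives commute with $u$; vertex quantifiers over $w_i$ become quantifiers over $v_{i+2}$ bounded by the vertex set of $v_0$; and
$$(\Diamond\varphi)^u:=\exists v_1\big(v_0\sqsubseteq v_1\wedge\exists v_0(v_0=v_1\wedge\varphi^u)\big),\qquad(\Box\varphi)^u:=\forall v_1\big(v_0\sqsubseteq v_1\to\exists v_0(v_0=v_1\wedge\varphi^u)\big).$$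
The free variables of $\varphi^u$ are among $v_0$ and the $v_{j+2}$ with $w_j\in\mathrm{Fv}(\varphi)$. Write $\varphi^u(G,s)$ for $\varphi^u$ at $v_0\mapsto G$, $v_{j+2}\mapsto s(w_j)$.

**Proof of Theorem 3(a).** Let $\theta^+:=\Diamond\exists\bar c^0\,(\mathrm{Good}(\bar c^0)\wedge\theta^0)$; the map is recursive. For a standard modal formula $\chi$ let "$G\models\chi[s]$" abbreviate $\chi^u(G,s)$. By definition this obeys the satisfaction clauses for standard formulas. Fix $\theta$. The lemmas of Sections 3, 5 and 6 and each step in the proof of Proposition 7.2 use the clauses only for finitely many standard formulas. So, running that proof as an induction in the metatheory over the subformulas $\varphi$ of $\theta$, ZFC+NM proves, for each of the finitely many relevant $k$: for every code $(H,\bar c,\bar x)$ of $a$, $H\models\varphi^k(\bar c,\bar x)$ if and only if $\varphi(a)$. Take $\varphi=\theta$ and $k=0$: at every graph and every $\bar c$ with $\mathrm{Good}(\bar c)$, which by Lemma 6.3 is a code of the empty family, $\theta^0$ has the truth value of $\theta$. So $\emptyset\models\theta^+$ implies $\theta$. Conversely, by Fact 3.3 and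 Lemma 6.3 some graph has a good code, and it extends $\emptyset$; so $\theta$ implies $\emptyset\models\theta^+$.

Thus $\theta\mapsto\theta^+$ reduces the theory of $W$ to the modal theory of the empty graph in $W$. The reduction in the other direction sends a modal sentence $\varphi$ to the set-theoretic sentence $\varphi^u(\emptyset,\emptyset)$, that is, $\exists v_0(v_0=\emptyset\wedge\varphi^u)$. $\square$

**Proof of Theorem 3(b).** If a satisfaction class $S$ exists, run the argument of Theorem 1 with the class $S$; $\mathrm{Tr}$ is first-order definable from $S$, hence a class. Conversely (without NM), given $\mathrm{Tr}$, carry out the unfolding inside the theory for all $\varphi\in\mathcal L^\Diamond_\sim$, and put $(G,\varphi,s)\in S$ if and only if $G$ is a graph, $s$ is an assignment for $\varphi$ in $G$, and $\mathrm{Tr}$ holds of $\varphi^u$ at $v_0\mapsto G$, $v_{j+2}\mapsto s(w_j)$. On the fixed formulas for "adjacent in $v_0$", "is a vertex of $v_0$" and "$v_0\sqsubseteq v_1$", with variables renamed in any way, $\mathrm{Tr}$ agrees with real truth, by finitely many Tarski clauses. The clauses for $S$ now follow from those for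 $\mathrm{Tr}$. For example, $\mathrm{Tr}$ holds of $(\Diamond\varphi)^u$ at $(G,s)$ if and only if there is $H\sqsupseteq G$ such that $\mathrm{Tr}$ holds of $\varphi^u$ at $(H,s)$. $\square$

## 9. Set parameters add nothing

If $S,S'$ are definable classes obeying the clauses, then they contain the same triples $(G,\varphi,a)$: by induction on $\varphi$, for all $G$ and $a$ at once, since the clauses determine membership from that of shorter formulas. Hence if $\exists p\,\mathrm{Ob}_\sigma(p)$ holds, the satisfaction class is defined without parameters by
$$\sigma^\circ(x):=\exists p\,(\mathrm{Ob}_\sigma(p)\wedge\sigma(p,x)).$$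
So in every model of ZFC, definability with and without parameters are equivalent.

## 10. Locality below a Vopěnka cardinal

We return to the collapse sought in Section 1, now with small pieces of size less than some $\kappa$, and prove Theorem 4. Fix a Vopěnka cardinal $\mu$. Since $V_\mu$ is a set, recursion gives the satisfaction relation $A$ for the system of all graphs in $V_\mu$; it obeys all clauses as computed in $V_\mu$. It is invariant under isomorphism, by induction on $\varphi$: an isomorphism $G\cong G'$ extends, for each $H\sqsupseteq G$, to an isomorphism of $H$ with some $H'\sqsupseteq G'$. For $K\subseteq G$ we write $(K,\Diamond\varphi,a)$ for the triple with the induced subgraph on $K$.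

**Definition.** For an infinite cardinal $\kappa<\mu$, $A$ is *$\kappa$-local* if for all $G\in V_\mu$, $\varphi$, $a$:
$$(G,\Diamond\varphi,a)\in A\iff(K,\Diamond\varphi,a)\in A\text{ for all }K\subseteq G\text{ with }|K|<\kappa,\ \mathrm{ran}(a)\subseteq K. \tag{3}$$

The direction from left to right always holds, since an extension of $G$ is an extension of $K$. Example 6.2 is a failure of $\omega$-locality; its graphs are small enough to lie in $V_\mu$.

Proposition 1.2 used compactness to pass from small pieces to $G$. The replacement is an elementary embedding $j$ with critical point $\kappa$: it turns "all pieces of size less than $\kappa$" into "all pieces of $j(G)$ of size less than $j(\kappa)$", and $j''G$, a copy of $G$, may be one of the latter.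

**Lemma 10.1.** $A$ is $\kappa$-local for some infinite cardinal $\kappa<\mu$.

**Proof.** Suppose not.

**Step 1: structures that remember the failures.** For each infinite cardinal $\kappa<\mu$ let $\nu_\kappa<\mu$ be least such that $V_{\nu_\kappa}$ contains a triple $(G,\varphi,a)$ for which the direction from right to left in (3) fails. Let $D$ be the set of $\gamma<\mu$ with $\gamma=\beth_\gamma$ and $\nu_\kappa<\gamma$ for all infinite cardinals $\kappa<\gamma$. Since $\mu$ is inaccessible, $D$ contains a club in $\mu$. If $\gamma\in D$ and $G\in V_\gamma$, then $G$ has rank $\xi<\gamma$, so $|G|\le|V_{\omega+\xi}|=\beth_\xi<\beth_\gamma=\gamma$. Choose $\gamma_\alpha\in D$, strictly increasing in $\alpha<\mu$, with $\gamma_\alpha>\alpha$, and let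
$$M_\alpha=(V_{\gamma_\alpha+\omega},\in,A\cap V_{\gamma_\alpha},\alpha,\gamma_\alpha).$$
These are pairwise distinct structures in $V_\mu$ of one finite signature. So there are $\alpha\neq\beta$ and an elementary $j:M_\alpha\to M_\beta$.

**Step 2: the critical point.** We have $j(\alpha)=\beta$, and $j(\xi)\ge\xi$ on ordinals, so $\alpha<\beta$. Also $j(\gamma_\alpha)=\gamma_\beta>\gamma_\alpha$. Let $\kappa$ be the least ordinal moved. Since $\alpha$ is moved while $\omega$ and the finite ordinals are definable and fixed, $\omega<\kappa\le\alpha<\gamma_\alpha$. It is a cardinal: if $g:\lambda\to\kappa$ were a surjection with $\lambda<\kappa$, then $j(g):\lambda\to j(\kappa)$ would be onto, but $j(g)(\xi)=j(g(\xi))=g(\xi)<\kappa$ for all $\xi<\lambda$, a contradiction. Let $\kappa_0=\kappa$, and $\kappa_{m+1}=j(\kappa_m)$ as long as $\kappa_m<\gamma_\alpha$. The $\kappa_m$ are strictly increasing, because $\kappa<j(\kappa)$, and they are cardinals, because $M_\alpha$ and $M_\beta$ recognize cardinals below $\gamma_\alpha$ and $\gamma_\beta$ correctly.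

For $\delta\in\{\alpha,\beta\}$ and cardinals $\lambda,\theta$, let $\mathrm{Loc}_\delta(\lambda,\theta)$ say: for all $G\in V_{\gamma_\delta}$ with $|G|<\theta$ and all $\varphi,a$, if $(K,\Diamond\varphi,a)\in A$ for all $K\subseteq G$ with $|K|<\lambda$, $\mathrm{ran}(a)\subseteq K$, then $(G,\Diamond\varphi,a)\in A$. For $\lambda,\theta<\gamma_\delta$ this is expressible in $M_\delta$, uniformly in $\delta$: subgraphs of $G$, and bijections showing cardinalities, lie in $V_{\gamma_\delta}$.

**Step 3: if $\kappa_m<\gamma_\alpha$, then $\mathrm{Loc}_\alpha(\kappa,\kappa_{m+1})$.** The proof is by induction on $m$.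

Let $m=0$. Let $G\in V_{\gamma_\alpha}$, $|G|<\kappa_1$, and suppose $(K,\Diamond\varphi,a)\in A$ for all $K\subseteq G$ with $|K|<\kappa$, $\mathrm{ran}(a)\subseteq K$. By elementarity, $(K',\Diamond\varphi,j(a))\in A$ for all $K'\subseteq j(G)$ with $|K'|<\kappa_1$, $\mathrm{ran}(j(a))\subseteq K'$. Here $j(\varphi)=\varphi$ as $\varphi$ is hereditarily finite, and $j(a)=j\circ a$ as $a$ is finite. Apply this to $K'=j''G$, a subset of $j(G)$ of size $|G|<\kappa_1$ containing $\mathrm{ran}(j(a))$. Since $j{\restriction}G$ is an isomorphism of $G$ with the induced subgraph of $j(G)$ on $j''G$ and carries $a$ to $j(a)$, invariance gives $(G,\Diamond\varphi,a)\in A$.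

Let $m\ge1$. By induction $\mathrm{Loc}_\alpha(\kappa,\kappa_m)$ holds, and as $\kappa,\kappa_m<\gamma_\alpha$, applying $j$ gives $\mathrm{Loc}_\beta(\kappa_1,\kappa_{m+1})$. Let $G\in V_{\gamma_\alpha}$ with $|G|<\kappa_{m+1}$, and suppose $(K,\Diamond\varphi,a)\in A$ for all $K\subseteq G$ with $|K|<\kappa$, $\mathrm{ran}(a)\subseteq K$. Let $K_1\subseteq G$ with $|K_1|<\kappa_1\le\kappa_m$ and $\mathrm{ran}(a)\subseteq K_1$. The hypothesis covers all small $K\subseteq K_1$, so $(K_1,\Diamond\varphi,a)\in A$ by $\mathrm{Loc}_\alpha(\kappa,\kappa_m)$. Now $\mathrm{Loc}_\beta(\kappa_1,\kappa_{m+1})$ gives $(G,\Diamond\varphi,a)\in A$, as $G\in V_{\gamma_\alpha}\subseteq V_{\gamma_\beta}$.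

**Step 4: the contradiction.** Suppose first that some $\kappa_m<\gamma_\alpha$ has $\kappa_{m+1}\ge\gamma_\alpha$. All $G\in V_{\gamma_\alpha}$ have size less than $\gamma_\alpha$, as $\gamma_\alpha\in D$. So Step 3 shows that the direction from right to left in (3) holds for $\kappa$ and all $G\in V_{\gamma_\alpha}$. This contradicts $\nu_\kappa<\gamma_\alpha$, which holds because $\kappa<\gamma_\alpha\in D$.

Otherwise all $\kappa_m$ are defined and below $\gamma_\alpha$. Let $\delta=\sup_m\kappa_m\le\gamma_\alpha$. The sequence $\langle\kappa_m\rangle_m$ lies in $V_{\gamma_\alpha+\omega}$, and $j(\langle\kappa_m\rangle_m)=\langle\kappa_{m+1}\rangle_m$, so $j(\delta)=\delta$. As $j(\gamma_\alpha)\ne\gamma_\alpha$, we get $\delta<\gamma_\alpha$. Then $j(V_{\delta+2})=V_{\delta+2}$, and $j{\restriction}V_{\delta+2}:V_{\delta+2}\to V_{\delta+2}$ is elementary, and nontrivial since $\kappa<\delta$. This contradicts Kunen's theorem that there is no nontrivial elementary $V_{\delta+2}\to V_{\delta+2}$ (Kunen 1971; Kanamori, *The Higher Infinite*, Cor. 23.14). $\square$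

**Proof of Theorem 4.** With locality the recursion becomes set-like: a set $P$ of triples on small graphs answers every $\Diamond$.

**Step 1: the formula.** Let $\sigma(p,x)$ say: $p=(\kappa,P)$ with $\kappa$ an infinite cardinal; $x=(G,\varphi,a)$ with $G$ a graph, $\varphi\in\mathcal L^\Diamond_\sim$ and $a$ an assignment for $\varphi$ in $G$; and $e(\varphi,a)=1$. Here $e$ is the unique function on pairs ($\psi$ a subformula of $\varphi$, $b$ an assignment for $\psi$ in $G$) with values in $\{0,1\}$ that obeys the atomic, Boolean and quantifier clauses in $G$ and satisfies: $e(\Diamond\psi,b)=1$ if and only if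

$(\dagger)_\psi$: for every $K\subseteq G$ with $|K|<\kappa$, $\mathrm{ran}(b)\subseteq K$, and every injection $h:K\to\kappa$, $(h[G{\restriction}K],\Diamond\psi,h\circ b)\in P$,

and $e(\Box\psi,b)=1$ if and only if $(\dagger)_{\neg\psi}$ fails. Here $h[G{\restriction}K]$ is the copy of the induced subgraph with vertex set $h[K]$. This is an ordinary set recursion for each $G$, since $(\dagger)$ does not refer to $e$.

**Step 2: the parameter.** Let $\kappa$ be as in Lemma 10.1, let $P$ be the set of all $(K,\Diamond\psi,b)\in A$ with vertex set $K\subseteq\kappa$, $|K|<\kappa$, and let $p=(\kappa,P)\in V_\mu$. We show by induction on $\psi$, for $G\in V_\mu$, that $e(\psi,b)=1$ if and only if $(G,\psi,b)\in A$. The atomic, Boolean and quantifier cases are clear. For $\Diamond\psi$: each $K$ with $|K|<\kappa$ has an injection into $\kappa$, and by invariance $(h[G{\restriction}K],\Diamond\psi,h\circ b)\in P$ if and only if $(K,\Diamond\psi,b)\in A$. So $(\dagger)_\psi$ is the right side of (3), and $\kappa$-locality gives the claim. For $\Box\psi$: $(G,\Box\psi,b)\in A$ if and only if $(G,\Diamond\neg\psi,b)\notin A$, and by the same argument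 this holds if and only if $(\dagger)_{\neg\psi}$ fails.

**Step 3: conclusion.** The functions $e$ for $G\in V_\mu$ lie in $V_\mu$, and cardinalities are computed correctly there. So in $V_\mu$ the formula $\sigma(p,\cdot)$ defines $A$, that is, $V_\mu\models\mathrm{Ob}_\sigma(p)$. Since $\mu$ is inaccessible, $V_\mu\models\mathrm{ZFC}$. Parameter-free definability in $V_\mu$ follows from Section 9. If ZFC + "there is a Vopěnka cardinal" is consistent, then so is $\mathrm{ZFC}+\exists p\,\mathrm{Ob}_\sigma(p)$, and by Theorem 2 ZFC does not prove $\exists p\,\mathrm{Ob}_\sigma(p)$. This is the stated independence. $\square$
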